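# Sharp $\ell^p$ bounds for averages over prime points on $x_1^k+\dots+x_n^k=\lambda$

## 1. Weighted prime points, surface averages and level sets

Fix integers $k\ge 2$ and $n\ge 1$. Let $\mathbb P$ be the set of primes, $\mathbb N=\{1,2,\dots\}$, and for $\mathbf x\in\mathbb R_+^n$ put
$$\mathfrak f(\mathbf x)=x_1^k+\dots+x_n^k,\qquad \log\mathbf x=(\log x_1)\cdots(\log x_n).$$

**Definition 1 (weighted count).** For $\lambda\in\mathbb N$,
$$R(\lambda)=\sum_{\mathbf p\in\mathbb P^n,\ \mathfrak f(\mathbf p)=\lambda}\log\mathbf p .$$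

*Example.* Take $k=2$, $n=5$, $\lambda=125$. The available squares are $4,9,25,49$ (the square $121$ would leave $4$ for four squares). With $a,b,c$ copies of $4,9,25$ and no $49$, the equations $a+b+c=5$ and $4a+9b+25c=125$ give $5b+21c=105$, so $c=5$. With exactly one $49$, four of the squares $4,9,25$ must add up to $76$. Three or more copies of $25$ leave at most $1$ for the rest; two copies leave $26$ for two squares from $\{4,9\}$, whose sums are $8,13,18$; at most one copy gives at most $25+27<76$. With two $49$s, three squares must add up to $27$, so all are $9$. Hence the solutions are $(5,5,5,5,5)$ and the $10$ permutations of $(7,7,3,3,3)$, and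
$$R(125)=(\log5)^5+10(\log 7)^2(\log 3)^3.$$

**Definition 2 (admissible $\lambda$).** $\Gamma_{k,n}\subset\mathbb N$ is the infinite arithmetic progression of $\lambda$ determined by the local (congruence) solubility conditions for $\mathfrak f(\mathbf x)=\lambda$ in primes. We use only those $\lambda\in\Gamma_{k,n}$ with $R(\lambda)>0$; all sufficiently large elements of the progression have this property.

*Example.* A prime $p>3$ satisfies $p^2\equiv1\pmod{24}$. So for $k=2$ a sum of $n$ squares of primes greater than $3$ is $\equiv n\pmod{24}$. Conditions of this kind cut out $\Gamma_{k,n}$.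

Hua's theorem, for $n>2^k$, says that $R(\lambda)\sim\mathfrak S_{n,k}(\lambda)\lambda^{n/k-1}$ as $\lambda\to\infty$ in $\Gamma_{k,n}$, where $\mathfrak S_{n,k}(\lambda)=\prod_{p\le\infty}\mu_p(\lambda)$ is the product of local densities. Along $\Gamma_{k,n}$ this product lies between two positive constants. We use only the consequence
$$R(\lambda)\asymp\lambda^{n/k-1}\qquad(\lambda\to\infty,\ \lambda\in\Gamma_{k,n}).\tag{1}$$

**Definition 3 (surface measure, averages, maximal function).** For $\lambda\in\Gamma_{k,n}$ with $R(\lambda)>0$,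
$$\omega_\lambda=\frac1{R(\lambda)}\sum_{\mathfrak f(\mathbf p)=\lambda}(\log\mathbf p)\,\delta_{\mathbf p},\qquad A_\lambda f(\mathbf x)=\omega_\lambda*f(\mathbf x)=\frac1{R(\lambda)}\sum_{\mathfrak f(\mathbf p)=\lambda}(\log\mathbf p)f(\mathbf x-\mathbf p),$$
and $A_*f=\sup_{\lambda\in\Gamma_{k,n}}|A_\lambda f|$.

*Example.* $A_\lambda\delta_0=\omega_\lambda$. So at a prime point $\mathbf p$ with $\mathfrak f(\mathbf p)=\lambda$ admissible, $A_*\delta_0(\mathbf p)=\log\mathbf p/R(\lambda)$, because $\mathbf p$ lies on one surface only. Since $\omega_\lambda$ is a probability measure, $\|A_*f\|_\infty\le\|f\|_\infty$.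

**Definition 4 (restricted weak type).** A sublinear operator $\mathcal M$ on $\mathbb Z^n$ is of restricted weak type $(q,q)$ if there is $C$ with $|\{\mathcal M\mathbf 1_B>\tau\}|\le C\tau^{-q}|B|$ for all finite $B\subset\mathbb Z^n$ and all $\tau>0$.

*Example.* On $\mathbb Z$ let $\mathcal Mf(x)=\sup_{m\ge1}m^{-1}|f(x-m)|$. Then $\mathcal M\mathbf 1_B(x)>\tau$ means that some $b\in B$ has $1\le x-b<1/\tau$, so at most $|B|/\tau$ points $x$ qualify, and $\mathcal M$ is of restricted weak type $(1,1)$. But $\mathcal M\delta_0(m)=1/m$ for $m\ge1$, so $\mathcal M$ is unbounded on $\ell^1$.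

## 2. The exponent $n/(n-k)$ and the one-point test

Put $q_0=\dfrac n{n-k}$. For which $p$ is $A_*$ bounded on $\ell^p(\mathbb Z^n)$? Theresa C. Anderson, Brian Cook, Kevin Hughes and Angel Kumchev, in "On the ergodic Waring–Goldbach problem", arXiv:1703.02713 (2017), put the question as follows. With $n_2(k)=k^2(k-1)+1$ for $k\ge7$ and $n_2(k)=k2^{k-1}+1$ for $2\le k\le6$, it is known that $A_*$ is bounded for $p>\frac{2n}{2n-n_2(k)}$ when $n\ge\max\{n_1(k),n_2(k)\}$, where $n_1(k)$ is a certain dimension threshold. It is also known that $A_*$ is unbounded for $p<\frac n{n-k}$ in sufficiently large dimensions. The conjecture is that $p>\frac n{n-k}$ suffices once $n\ge N(k)$. It is true.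

**Theorem 1.** For every $k\ge2$ there is $N(k)$ such that for all $n\ge N(k)$ and all $p>\frac n{n-k}$, $A_*$ is bounded on $\ell^p(\mathbb Z^n)$.

**Theorem 2.** If $n>2^k$ and $n>k$, then $A_*$ is unbounded on $\ell^p$ for every $1\le p\le q_0$; it is not even of restricted weak type $(q_0,q_0)$. Hence for $n\ge N(k)$ and $1\le p\le\infty$, $A_*$ is bounded on $\ell^p$ if and only if $p>\frac n{n-k}$.

**Theorem 3 (integer points).** Let $k\ge2$ and $n\ge N(k)$. Then
$$f\mapsto\sup_{\lambda\ge1}\lambda^{1-n/k}\Big|\sum_{\mathbf y\in\mathbb N^n,\ \mathfrak f(\mathbf y)=\lambda}f(\cdot-\mathbf y)\Big|$$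
is bounded on $\ell^p(\mathbb Z^n)$ $(1\le p\le\infty)$ if and only if $p>\frac n{n-k}$.

**The one-point test for integers.** The simplest function to try is $f=\delta_0$. The maximal function of Theorem 3 at $\mathbf y\in\mathbb N^n$ equals $\mathfrak f(\mathbf y)^{1-n/k}\asymp|\mathbf y|^{-(n-k)}$. This is in $\ell^p$ only if $(n-k)p>n$, that is, $p>q_0$. This proves the necessity in Theorem 3.

**Proof of Theorem 2 (the one-point test for primes).** The aim is the same computation, with logarithms counted. By (1), and since $\Gamma_{k,n}$ is an infinite arithmetic progression, for $N$ large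
$$\sum_{\mathbf p\in\mathbb P^n,\ \mathfrak f(\mathbf p)\in\Gamma_{k,n},\ \mathfrak f(\mathbf p)\le N^k}\log\mathbf p=\sum_{\lambda\in\Gamma_{k,n},\ \lambda\le N^k}R(\lambda)\ge cN^n .$$
All these $\mathbf p$ lie in $[1,N]^n$ and have $\log\mathbf p\le(\log N)^n$. Those with some $p_i\le N^{1/2}$ contribute at most $nN^{n-1/2}(\log N)^n$, which is less than half of $cN^n$ for large $N$. So at least $c(N/\log N)^n$ of the points have all $p_i>N^{1/2}$, and for them $\log\mathbf p\ge2^{-n}(\log N)^n$. For such $\mathbf p$ the value $\lambda=\mathfrak f(\mathbf p)$ is in $\Gamma_{k,n}$, is large, and satisfies $0<R(\lambda)\le CN^{n-k}$. Hence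
$$A_*\delta_0(\mathbf p)\ge\frac{\log\mathbf p}{R(\lambda)}\ge c(\log N)^nN^{-(n-k)}=:\tau_N .$$
As $(n-k)q_0=n$,
$$\tau_N^{q_0}\,|\{A_*\delta_0\ge\tau_N\}|\ge c(\log N)^{nq_0}N^{-n}(N/\log N)^n=c(\log N)^{n(q_0-1)}\to\infty .$$
So restricted weak type $(q_0,q_0)$ fails already for $B=\{0\}$. By Chebyshev's inequality $A_*\delta_0\notin\ell^{q_0}$, and $\ell^p\subset\ell^{q_0}$ for $p\le q_0$, so $A_*\delta_0\notin\ell^p$ while $\|\delta_0\|_p=1$. The last sentence of Theorem 2 combines this with Theorem 1 and the trivial case $p=\infty$. $\square$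

The rest of the notes proves Theorem 1 and the sufficiency in Theorem 3.

## 3. Notation, textbook facts and the choice of $N(k)$

We write $e(t)=e^{2\pi it}$, $\mathbb T=\mathbb R/\mathbb Z$, $\|t\|$ for the distance to $\mathbb Z$, $U_q=(\mathbb Z/q)^\times$, $\vartheta(y)=\mathbf 1_{\mathbb P}(y)\log y$, $N=2^j$ with $j\ge1$, and $K=2^{k-1}$. Sums over $y\le N$ start at $y=1$. Constants $C,c>0$ may change from line to line and may depend on $k,n,p$ and on fixed parameters, never on $N$, frequencies, heights $\tau$, sets $B$, moduli $q$. The letter $\epsilon$ denotes a small positive number. "$N$ large" means $N\ge N_0$ with $N_0$ of this kind. The facts we quote are the following.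

1. Weyl's inequality (Vaughan, *The Hardy–Littlewood Method*, Lemma 2.4): if $\phi$ is a real polynomial of degree $d\ge2$ with leading coefficient $\alpha$, $(a,q)=1$, $|\alpha-\frac aq|\le q^{-2}$, then $\sum_{y\le Y}e(\phi(y))\ll_\epsilon Y^{1+\epsilon}(q^{-1}+Y^{-1}+qY^{-d})^{2^{1-d}}$.
2. Hua's bound (Vaughan, Theorem 7.1): $\sum_{u\bmod q}e(\frac{au^k+bu}q)\ll_\epsilon q^{1-1/k+\epsilon}$ for $(a,q)=1$.
3. Weil's bound: $|\sum_{u\bmod p}e(g(u)/p)|\le(k-1)p^{1/2}$ for $g$ of degree $k$ modulo a prime $p\nmid k$.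
4. The Siegel–Walfisz theorem: for each fixed $D$, $\sum_{p\le X,\,p\equiv u(q)}\log p=\frac X{\varphi(q)}+O(Xe^{-c\sqrt{\log X}})$ for $(u,q)=1$, $q\le(\log X)^D$. Also, if $(h,l)=1$ and $|\zeta-h/l|\le l^{-2}$, then $\sum_{p\le X}\log p\,e(\zeta p)\ll(Xl^{-1/2}+X^{4/5}+X^{1/2}l^{1/2})(\log2X)^4$. Both are in Davenport, *Multiplicative Number Theory*, §§22, 25.
5. Titchmarsh, *Theory of the Riemann Zeta-function*, Lemma 4.8: if $g'$ is monotone and $|g'|\le\theta<1$, then $\sum_{a<y\le b}e(g(y))=\int_a^be(g)+O_\theta(1)$.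
6. Van der Corput's derivative test for integrals; Dirichlet's approximation theorem; Chebyshev's bound $\sum_{p\le X}\log p\ll X$; $\sum_{z\le Z}d_r(z)^2\ll Z(\log2Z)^C$; $\sum_{u\in U_m}e(cu/m)=\mu(m)$ for $(c,m)=1$.
7. Magyar–Stein–Wainger, Ann. of Math. 155 (2002): for $n\ge5$, with $r_n(\lambda)=\#\{\mathbf y\in\mathbb Z^n:|\mathbf y|^2=\lambda\}$, the operator $\sup_\lambda r_n(\lambda)^{-1}|\sum_{|\mathbf y|^2=\lambda}f(\cdot-\mathbf y)|$ is bounded on $\ell^p(\mathbb Z^n)$ for $p>\frac n{n-2}$. Classically $r_n(\lambda)\asymp\lambda^{n/2-1}$ for $n\ge5$.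
8. Wierdl, Israel J. Math. 64 (1988): for $r>1$, $\sup_N\frac1{\pi(N)}\sum_{p\le N}|f(\cdot-p)|$ is bounded on $\ell^r(\mathbb Z)$. Since $\log p\le\log N$ and $\frac{\log N}N\le\frac C{\pi(N)}$, also $\mathcal P_*f=\sup_N\frac1N\sum_{p\le N}(\log p)|f(\cdot-p)|$ is bounded on $\ell^r(\mathbb Z)$.
9. The Hardy–Littlewood maximal theorem on $\mathbb Z^n$; Riesz–Thorin interpolation; Minkowski and Plancherel.

**Constants.** Put $\sigma=2^{-k-2}$, $s=\sigma/2$, $\gamma=\frac1{16kK^2}$. For $k\ge3$ put also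
$$\delta=\frac s8,\quad\kappa=\frac s{40},\quad R_0=\Big\lceil\frac{2k}s\Big\rceil,\quad\eta=\frac{2^{2-k}\kappa}{16},\quad P=\lceil1/\eta\rceil .$$
$N(k)$ is chosen so that $n\ge N(k)$ implies
$$n>2^k,\quad n\ge5k,\quad n\ge k2^{k+3},\quad n\ge\frac{4(k+1)}\gamma,\quad\text{and, if }k\ge3,\ n\ge\frac{(R_0+1)kP}\delta .$$
From now on $n\ge N(k)$. Since $n\ge5k$, $q_0\le\frac54<2$.

## 4. From level sets of indicators to $\ell^p$, one dyadic scale at a time

**Lemma 1.** Let $\mathcal Mf=\sup_\nu|\mathcal L_\nu f|$, where the $\mathcal L_\nu$ are convolutions with nonnegative finitely supported kernels, and $\|\mathcal M\|_{\infty\to\infty}\le1$. Suppose that for some $1\le p_1<\infty$, $|\{\mathcal M\mathbf 1_B>\tau\}|\le C\tau^{-p_1}|B|$ for all finite $B$ and $0<\tau\le1$. Then $\mathcal M$ is bounded on $\ell^p$ for $p_1<p\le\infty$.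

*Proof.* The case $p=\infty$ is assumed. Let $p<\infty$. As the kernels are nonnegative we may take $0\le f\in\ell^p$. Cut $f$ by size: $B_i=\{2^i\le f<2^{i+1}\}$ is finite, and $f\le\sum_i2^{i+1}\mathbf 1_{B_i}$. Fix $m\in\mathbb Z$. The part $\sum_{i\le m-2}2^{i+1}\mathbf 1_{B_i}$ is at most $2^{m-1}$ pointwise, because the $B_i$ are disjoint, so $\mathcal M$ of it is at most $2^{m-1}$. Thus $\mathcal Mf>2^m$ implies $\sum_{i\ge m-1}2^{i+1}\mathcal M\mathbf 1_{B_i}>2^{m-1}$. Choose $\epsilon>0$ with $(1+\epsilon)p_1<p$ and put $c_\epsilon=\frac14\big(\sum_{r\ge-1}2^{-\epsilon r}\big)^{-1}$. If $\mathcal M\mathbf 1_{B_i}\le c_\epsilon2^{(m-i)(1+\epsilon)}$ at the given point for all $i\ge m-1$, then the sum would be at most $2^{m+1}c_\epsilon\sum_{i\ge m-1}2^{-\epsilon(i-m)}=2^{m-1}$, a contradiction. So $\mathcal M\mathbf 1_{B_i}>c_\epsilon2^{(m-i)(1+\epsilon)}$ for some $i\ge m-1$. Level sets at heights $\ge1$ are empty, and at heights below $1$ the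 hypothesis applies. Hence $|\{\mathcal Mf>2^m\}|\le C\sum_{i\ge m-1}2^{(i-m)(1+\epsilon)p_1}|B_i|$ and
$$\|\mathcal Mf\|_p^p\le\sum_m2^{(m+1)p}|\{\mathcal Mf>2^m\}|\le C\sum_i2^{ip}|B_i|\sum_{m\le i+1}2^{(i-m)((1+\epsilon)p_1-p)}\le C\|f\|_p^p .\qquad\square$$

**Reduction of Theorem 1.** The lemma applies to $A_*$, so it is enough to prove $|\{A_*\mathbf 1_B>\tau\}|\le C\tau^{-p}|B|$ for every $p\in(q_0,2)$ and $0<\tau\le1$. Now group the $\lambda$ dyadically. For admissible $\lambda$ with $(N/2)^k<\lambda\le N^k$ we have $R(\lambda)\ge cN^{n-k}$ by (1); the finitely many small $\lambda$ with $R(\lambda)>0$ only affect $c$. As $R(\lambda)>0$ forces $\lambda\ge n2^k>1$, every admissible $\lambda$ belongs to some $N=2^j$, $j\ge1$, and all solutions lie in $[1,N]^n$. So $A_\lambda\mathbf 1_B\le C\mathcal A_{N,\lambda}\mathbf 1_B$ with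
$$\mathcal A_{N,\lambda}f(\mathbf x)=N^{k-n}\sum_{\mathbf y\in[1,N]^n,\ \mathfrak f(\mathbf y)=\lambda}\ \prod_i\vartheta(y_i)\,f(\mathbf x-\mathbf y).$$
Let $\mathcal A_N^*f=\sup_{1\le\lambda\le nN^k}|\mathcal A_{N,\lambda}f|$, and let $I_{N,\lambda}$, $I_N^*$ be the same with $\vartheta$ replaced by $1$. It suffices to show, for $q_0<p<2$,
$$\Big|\Big\{\sup_{j\ge1}\mathcal A^*_{2^j}\mathbf 1_B>\tau\Big\}\Big|\le C\tau^{-p}|B|\qquad(B\text{ finite},\ 0<\tau\le1).\tag{2}$$

**A principle for arcs.** Let $w=\vartheta$ or $w=1$ and $S(\alpha,\xi)=\sum_{y\le N}w(y)e(\alpha y^k+\xi y)$. By orthogonality the operator with weight $w$ is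
$$N^{k-n}\int_{\mathbb T}e(-\alpha\lambda)F_\alpha(\mathbf x)\,d\alpha,\qquad F_\alpha(\mathbf x)=\sum_{\mathbf y\in[1,N]^n}\prod_iw(y_i)\,e(\alpha\mathfrak f(\mathbf y))f(\mathbf x-\mathbf y).$$
Restrict the integral to a Borel set $\mathfrak A$. The supremum over $\lambda$ of the absolute value is at most $N^{k-n}\int_{\mathfrak A}|F_\alpha|\,d\alpha$, in which $\lambda$ has disappeared. With $\hat f(\boldsymbol\xi)=\sum f(\mathbf x)e(\mathbf x\cdot\boldsymbol\xi)$, the map $f\mapsto F_\alpha$ has multiplier $\prod_iS(\alpha,\xi_i)$. By Minkowski and Plancherel, the restricted maximal operator has $\ell^2$ norm at most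
$$N^k\int_{\mathfrak A}\sup_\xi|S(\alpha,\xi)/N|^n\,d\alpha.\tag{3}$$
For $w=1$ the kernel of $f\mapsto F_\alpha$ has $\ell^1$ norm at most $N^n$, so the $\ell^1$ norm of the restricted maximal operator is at most $N^k|\mathfrak A|$. Choosing $\lambda=\lambda(\mathbf x)$ arbitrarily gives linear operators with the same bounds, so the bounds interpolate by Riesz–Thorin.

## 5. How far interpolation between $\ell^1$ and $\ell^2$ reaches

Take the integer operator $I_N^*$ at one scale. The sensible first attempt is to interpolate the two bounds of the principle. Write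
$$w=2-\frac2p,\qquad\frac1p=(1-w)+\frac w2 ,$$
and note that $p>q_0$ means exactly $nw>2k$.

On the part of $\mathbb T$ near fractions with small denominators this works for all $p>q_0$; we do it in Section 6. On the rest, Weyl's inequality gives $|S|\le CN^{1-\sigma}$. So the $\ell^2$ norm is at most $CN^{k-n\sigma}$, while the $\ell^1$ norm is only known to be at most $N^k$. Interpolation gives $CN^{k-n\sigma w}$, which is bounded in $N$ only for $n\sigma w\ge k$, that is, $p\ge\frac{2n}{2n-k/\sigma}$. This has the shape of the known range in Section 2. As $p$ decreases to $q_0$, $w$ decreases to $2k/n$ and the exponent tends to $k(1-2\sigma)>0$. One would need $\sigma\ge\frac12$, and here $\sigma=2^{-k-2}$. For primes it is worse: the bound we shall have off the major arcs saves only a power of $j=\log_2N$ on $\ell^2$, and interpolation against a power of $N$ is useless.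

The remedy is to look at one height $\tau$ at a time and to compare it with the scale. For integers, Chebyshev on $\ell^2$ gives $C\tau^{-2}N^{2k-2n\sigma}|B|$ for the bad part, and this is harmless unless $\tau$ is below a small negative power $N^{-sn}$ of $N$. The remaining problem is about very small heights, and there a level set is controlled by counting coincidences of the polynomial $\mathfrak f$, without interpolation. For primes, we split the scales at $j=\tau^{-1/A'}$ with $A'$ large. For smaller $j$ the weights $\log y_i\le j$ cost only $\tau^{-n/A'}$, and the integer estimate takes over with a slightly smaller $p$. For larger $j$ a saving of a large power of $j$ beats $\tau^{-2}$.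

The integer estimate we need is this.

**Proposition 1.** For $q_0<p<2$: $|\{I_N^*\mathbf 1_B>\tau\}|\le C\tau^{-p}|B|$ for all $N=2^j$, all finite $B$ and $0<\tau\le1$, with $C$ independent of $N$.

For $k=2$ this follows from the theorem of Magyar, Stein and Wainger: for $\lambda\le nN^2$ we have $r_n(\lambda)\le CN^{n-2}$, so for $f\ge0$, $I_{N,\lambda}f\le C\,r_n(\lambda)^{-1}\sum_{|\mathbf y|^2=\lambda}f(\cdot-\mathbf y)$ whenever $r_n(\lambda)>0$ (otherwise the left side is $0$). Chebyshev's inequality finishes. So let $k\ge3$ in the proof of the proposition. We may take $N$ large, since $I_N^*$ has norm at most $N^k$ on every $\ell^p$.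

## 6. Integer points at heights $\tau\ge N^{-sn}$

Let $V_\beta(z)=\int_0^1e(\beta u^k+zu)\,du$. With $\nu=1+|\beta|$,
$$|V_\beta(z)|\le C\nu^{-1/k},\qquad|V_\beta(z)|\le C\nu/|z|,\qquad|V_\beta(z)-V_\beta(0)|\le2\pi|z| .\tag{4}$$
The first bound is van der Corput's test with the $k$-th derivative $2\pi k!\beta$ of the phase; the second is one integration by parts in $e(zu)$, the derivative of $e(\beta u^k)$ being $O(|\beta|)$; the third is trivial.

**Lemma 2** ($k\ge2$)**.** Let $S(\alpha,\xi)=\sum_{y\le N}e(\alpha y^k+\xi y)$, $\alpha=\frac aq+\beta$, $(a,q)=1$, $\nu=1+N^k|\beta|$, $q\le N^{1/4}$, $\nu\le1+N^{1/4}$, $N$ large. Then $|S(\alpha,\xi)|\le C_\epsilon Nq^{-1/k+\epsilon}\nu^{-1/k}$ for all $\xi$.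

*Proof.* The purpose is to separate the arithmetic of $a/q$ from the smooth phase. Expand $e(ay^k/q)=\sum_{b\bmod q}g_be(by/q)$ with $g_b=q^{-1}\sum_ue(\frac{au^k-bu}q)\ll q^{-1/k+\epsilon}$. Let $\zeta_b\in(-\frac12,\frac12]$, $\zeta_b\equiv\xi+\frac bq\pmod 1$. The function $\beta y^k+\zeta_by$ has monotone derivative on $(0,N]$, of modulus at most $\frac12+kN^{1/4-k}N^{k-1}=\frac12+kN^{-3/4}<\frac34$. Fact 5 gives
$$\sum_{y\le N}e(\beta y^k+\zeta_by)=NV_{\beta N^k}(N\zeta_b)+O(1).$$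
The $q$ numbers $\zeta_b$ form an arithmetic progression of step $\frac1q$. For the smallest nonnegative and the largest negative one use the first bound in (4). The others satisfy $|\zeta_b|\ge r/q$ with $r=1,2,\dots\le q$, at most two for each $r$, and the second bound in (4) gives at most $C\nu q/r$ each. Therefore
$$S\ll q^{-1/k+\epsilon}\big(N\nu^{-1/k}+\nu q\log2q+q\big),$$
and the last two terms are $\ll N^{1/2+\epsilon}\ll N^{1-1/(4k)}\ll N\nu^{-1/k}$. $\square$

**Step 1: the arcs around small denominators.** This step bounds a part of $I_N^*$ on $\ell^p$ for all $p>q_0$. Let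
$$\mathfrak M=\bigcup_{q\le N^{1/4}}\bigcup_{a\in U_q}\{|\alpha-\tfrac aq|\le N^{1/4-k}\},$$
a disjoint union for $N$ large, since distinct centers are at distance at least $N^{-1/2}$. For dyadic $Q,T\ge1$ let $\mathfrak M(Q,T)$ be the part with $q\in[Q,2Q)$ and $N^k|\alpha-\frac aq|\in[T,2T)$ (in $[0,2)$ if $T=1$). Then $|\mathfrak M(Q,T)|\le CQ^2TN^{-k}$. By the principle of Section 4 and Lemma 2, the corresponding maximal operator has $\ell^1$ norm $\le CQ^2T$ and $\ell^2$ norm $\le CQ^2T(QT)^{-n(1/k-\epsilon)}$. So its $\ell^p$ norm is at most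
$$CQ^2T\,(QT)^{-nw(1/k-\epsilon)} .$$
Since $nw>2k$, for small $\epsilon$ both exponents are negative and the sum over dyadic $Q,T$ converges. The $\mathfrak M$-part of $I_N^*$ is bounded on $\ell^p$ uniformly in $N$, and its level set at height $\tau/2$ for $\mathbf 1_B$ has size $\le C\tau^{-p}|B|$.

**Step 2: the remaining frequencies.** This step uses the height. For $\alpha\notin\mathfrak M$, Dirichlet's theorem gives $(a,q)=1$, $q\le N^{k-1/4}$, $|\alpha-\frac aq|\le\frac1{qN^{k-1/4}}$. If $q\le N^{1/4}$, then $\alpha$ would lie in $\mathfrak M$, so $q>N^{1/4}$. Weyl's inequality gives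
$$|S(\alpha,\xi)|\le C_\epsilon N^{1+\epsilon-1/(4K)}\le CN^{1-\sigma},\tag{5}$$
because $\frac1{4K}=2\sigma$. This holds for $k\ge2$. By (3) the corresponding part has $\ell^2$ norm $\le CN^{k-n\sigma}$. For $\tau\ge N^{-sn}$ its level set at height $\tau/2$ has size at most
$$C\tau^{-2}N^{2k-2n\sigma}|B|\le CN^{2sn+2k-2n\sigma}|B|=CN^{2k-n\sigma}|B|\le C|B|\le C\tau^{-p}|B|,$$
since $n\ge k2^{k+3}=2k/\sigma$. Steps 1 and 2 prove Proposition 1 for $\tau\ge N^{-sn}$.

## 7. Integer points at heights $\tau<N^{-sn}$: counting coincidences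

Let $k\ge3$ and $\tau<N^{-sn}$. We show $|\{I_N^*\mathbf 1_B>\tau\}|\le C\tau^{-q_0}|B|$, which is stronger than needed.

**Step 1: localization and the quantity to be bounded.** The aim is a purely combinatorial inequality. Partition $\mathbb Z^n$ into cubes of side $N$, with $N^n$ points each. The set $\mathbf x-[1,N]^n$ meets at most $2^n$ of them. So $I_N^*\mathbf 1_B(\mathbf x)>\tau$ implies $I_N^*\mathbf 1_{B\cap\text{cube}}(\mathbf x)>2^{-n}\tau$ for some cube, and it suffices to treat each $B\cap\text{cube}$ and add. So let $B$ be nonempty in one cube, $M=|B|\le N^n$, and put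
$$N_{\mathbf x}(\lambda)=\#\{\mathbf b\in B:\mathbf x-\mathbf b\in[1,N]^n,\ \mathfrak f(\mathbf x-\mathbf b)=\lambda\},\qquad t(\mathbf x)=\max_\lambda N_{\mathbf x}(\lambda).$$
$I_N^*\mathbf 1_B(\mathbf x)>2^{-n}\tau$ means $t(\mathbf x)>2^{-n}\tau N^{n-k}$, and $t(\mathbf x)$ is then an integer $\ge1$. Put $t_0=\max(1,2^{-n}\tau N^{n-k})$ and $X=\{t\ge t_0\}$. Clearly $|X|\le(2N)^n$. As $(n-k)q_0=n$, it suffices to prove
$$|X|\,t_0^{q_0}\le CN^nM .\tag{6}$$

*By hand.* If $B=\{\mathbf b\}$, then $t=1$ on $\mathbf b+[1,N]^n$. So for $t_0=1$ the two sides of (6) agree up to $C$: single points are extremal. If $B=\{\mathbf b,\mathbf b'\}$, then $t(\mathbf x)=2$ forces $\mathfrak f(\mathbf x-\mathbf b)=\mathfrak f(\mathbf x-\mathbf b')$, one nontrivial polynomial equation of degree $k-1$ in a coordinate where $\mathbf b,\mathbf b'$ differ, so at most $(k-1)N^{n-1}$ points $\mathbf x$.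

**Step 2: large $B$.** Here (6) is trivial. Let $M\ge N^{n(1-s)}$. Since $\tau<N^{-sn}$, $t_0^{q_0}\le\max(1,N^{n-snq_0})\le N^{n(1-s)}\le M$, and $|X|\le(2N)^n$.

**Step 3: reduction to moments.** In the other cases it suffices to find an integer $r\ge2$ with
$$|X|\,t_0^r\le CN^nM^{r-rk/n}.\tag{7}$$
Indeed, $q_0<2\le r$ and $(1-\frac kn)q_0=1$ give
$$|X|t_0^{q_0}=(|X|t_0^r)^{q_0/r}|X|^{1-q_0/r}\le CN^nM^{(1-k/n)q_0}=CN^nM .$$
For $\mathbf x\in X$ some $\lambda$ has $N_{\mathbf x}(\lambda)\ge t_0$, so $|X|t_0^r\le\sum_{\mathbf x,\lambda}N_{\mathbf x}(\lambda)^r$. Expand the power into $r$-tuples $(\mathbf b_0,\dots,\mathbf b_{r-1})$ and put $\mathbf y=\mathbf x-\mathbf b_0$, $\mathbf h_i=\mathbf b_0-\mathbf b_i$, so that $\mathbf x-\mathbf b_i=\mathbf y+\mathbf h_i$: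
$$\sum_{\mathbf x,\lambda}N_{\mathbf x}(\lambda)^r=\sum_{\mathbf b_0\in B}\ \sum_{\mathbf h_1,\dots,\mathbf h_{r-1}\in\mathbf b_0-B}\#\{\mathbf y:\ \mathbf y,\mathbf y+\mathbf h_i\in[1,N]^n,\ \mathfrak f(\mathbf y+\mathbf h_i)=\mathfrak f(\mathbf y)\ \forall i\}.\tag{8}$$

**Step 4: small $B$, second moment.** Let $M\le N^{n/(2k)}$ and $r=2$. For $\mathbf h=0$ the count is $N^n$. For $\mathbf h\ne0$, say $h_i\ne0$, fixing the other coordinates leaves a polynomial equation of degree exactly $k-1\ge1$ in $y_i$, so the count is $\le kN^{n-1}$. Thus (8) is at most $N^n(M+kM^2/N)$. Here $M\le M^{2-2k/n}$ because $n\ge2k$, and $M^2/N\le M^{2-2k/n}$ because $M^{2k/n}\le N$. This is (7).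

**Step 5: medium $B$, set-up of a high moment.** Let $N^{n/(2k)}<M<N^{n(1-s)}$ and $r=R_0+1$. Write $M=N^{n(1-s_M)}$, so $s<s_M<1-\frac1{2k}$, and put $s'=s_M+\delta$. Since $\delta+3\kappa=\frac s5<\frac1{4k}$,
$$s'+3\kappa<1-\tfrac1{4k}.\tag{9}$$
Let
$$G(\phi)=\sup\Big|\sum_{y\in J}e\big(k\phi y^{k-1}+\gamma_{k-2}y^{k-2}+\dots+\gamma_0\big)\Big|,$$
the supremum over intervals $J\subset[1,N]$ and real $\gamma_i$; $G$ is a function on $\mathbb T$ and $G\le N$. By orthogonality over $\mathbb T^{R_0}$, the count in (8) is the integral over $(\theta_1,\dots,\theta_{R_0})$ of a product over $i$ of sums over $y_i$ of $e\big(\sum_j\theta_j((y_i+h_{j,i})^k-y_i^k)\big)$. In each factor $y_i$ runs over an interval of integers, and the polynomial has degree $\le k-1$ with $y_i^{k-1}$-coefficient $k\sum_j\theta_jh_{j,i}$. With $H=\mathbf b_0-B\subset[-N,N]^n$, $|H|=M$, (8) is therefore at most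
$$\sum_{\mathbf b_0\in B}\int_{\mathbb T^{R_0}}\ \sum_{\mathbf h_1,\dots,\mathbf h_{R_0}\in H}\ \prod_{i=1}^nG\Big(\sum_j\theta_jh_{j,i}\Big)\,d\theta .\tag{10}$$
The inner sum is trivially $\le M^{R_0}N^n$. Also, for any one index $j$, fixing all $\mathbf h_{j'}$ with $j'\ne j$ shows that it is at most
$$M^{R_0-1}D(\theta_j),\qquad D(\theta)=\sup_{\mathbf c\in\mathbb T^n}\sum_{\mathbf h\in H}\prod_iG(\theta h_i+c_i).$$
The plan is that $D(\theta)$ is small unless $\theta$ lies in a small set $\mathcal S^*$ of $\theta$ very close to rationals.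

**Lemma 3.** Let $k\ge3$. For $N$ large, $G(\phi)\ge N^{1-\eta}$ implies $\phi\in\mathfrak N:=\{\phi:\exists\,1\le q\le N^\kappa,\ \|q\phi\|\le N^{-(k-1)+\kappa}\}$.

*Proof.* Let $d=k-1\ge2$, so $\eta=2^{1-d}\kappa/16\le\frac\kappa{4d}$. Suppose $G(\phi)\ge N^{1-\eta}$. Some sum in the definition, over an interval with $Y$ integers, has modulus $\ge\frac12N^{1-\eta}$, so $\frac12N^{1-\eta}\le Y\le N$. A translation keeps the leading coefficient $k\phi$, so let the interval be $[1,Y]$. Dirichlet gives $q_1\le N^{d-\kappa/2}$, $(a,q_1)=1$, $|q_1k\phi-a|\le N^{-d+\kappa/2}$. If $q_1\le N^{\kappa/2}$, then $q=kq_1\le N^\kappa$ shows $\phi\in\mathfrak N$. If $q_1>N^{\kappa/2}$, Weyl's inequality in degree $d$ bounds the sum by $C_\epsilon Y^{1+\epsilon}(q_1^{-1}+Y^{-1}+q_1Y^{-d})^{2^{1-d}}$. Here $q_1^{-1}\le N^{-\kappa/2}$, $Y^{-1}\le2N^{-1+\eta}$ and $q_1Y^{-d}\le2^dN^{-\kappa/2+d\eta}\le2^dN^{-\kappa/4}$. With $\epsilon=\eta$ the sum is at most $CN^{1+\eta-2^{1-d}\kappa/4}=CN^{1+\eta-4\eta}=CN^{1-3\eta}<\frac12N^{1-\eta}$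 for $N$ large, a contradiction. $\square$

**Lemma 4.** Let
$$\mathcal S^*=\bigcup_{q'\le8N^{s'+2\kappa}}\ \bigcup_{a'\bmod q'}\Big\{\theta:\Big|\theta-\frac{a'}{q'}\Big|\le\frac{8N^{-k+s'+3\kappa}}{q'}\Big\}.$$
Then $|\mathcal S^*|\le CN^{-k+2s'+5\kappa}$. For $N$ large, $\theta\notin\mathcal S^*$ and every $c\in\mathbb T$, $\#\{v\in\mathbb Z:|v|\le N,\ \theta v+c\in\mathfrak N\}<N^{1-s'}$.

*Proof.* For each $q'$ the arcs have total length at most $16N^{-k+s'+3\kappa}$; sum over $q'$ for the measure bound. Now suppose the count is $\ge N^{1-s'}$ for some $c$; we show $\theta\in\mathcal S^*$. By the pigeonhole principle there is a single $q\le N^\kappa$ with $\|q(\theta v+c)\|\le N^{-(k-1)+\kappa}$ for at least $Y:=N^{1-s'-\kappa}$ of these $v$, and $Y\ge N^{1/(4k)}\ge2$ by (9). Subtracting a fixed one of them from all gives $\mathcal W\subset[-2N,2N]$, $|\mathcal W|\ge Y$, with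
$$\|q\theta w\|\le\rho:=2N^{-(k-1)+\kappa}\qquad(w\in\mathcal W).$$

As $|\mathcal W|-1\ge Y/2$, two elements of $\mathcal W$ differ by some $u$ with $1\le u\le8N/Y=8N^{s'+\kappa}$, and $\|q\theta u\|\le2\rho$. So $\theta=\frac{a'}{q'}+\beta$ with $(a',q')=1$, $q'\mid qu$, hence $q'\le8N^{s'+2\kappa}$, and $|\beta|\le\frac{2\rho}{qu}$. For $w\in\mathcal W$,
$$q'|q\beta w|\le qu\cdot q\cdot\frac{2\rho}{qu}\cdot2N=4q\rho N\le8N^{-(k-2)+2\kappa}<\tfrac14,\qquad q'\rho\le16N^{s'+3\kappa-(k-1)}\le16N^{s'+3\kappa-2}<\tfrac14 .$$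
Both use $k\ge3$. If $q'\nmid qw$, then $\|q\theta w\|\ge\frac1{q'}-\frac1{4q'}=\frac3{4q'}>\rho$, a contradiction. Hence $q'\mid qw$, so $w$ is a multiple of $q'/(q',q)\ge q'N^{-\kappa}$. Moreover $q\theta w$ differs from an integer by $q\beta w$, and $|q\beta w|<\frac14$, so $|q\beta w|=\|q\theta w\|\le\rho$. Therefore $|w|\le\min(2N,\rho/|\beta|)$ (read $\rho/0=\infty$). Counting multiples,
$$Y\le|\mathcal W|\le1+2N^\kappa\min(2N,\rho/|\beta|)/q' .$$
Since $Y\ge2$, $Y-1\ge Y/2$ and $\min(2N,\rho/|\beta|)\ge\frac14q'N^{-\kappa}Y=\frac14q'N^{1-s'-2\kappa}$. That is, $q'\le8N^{s'+2\kappa}$ and $|\beta|\le4\rho N^{-1+s'+2\kappa}/q'=8N^{-k+s'+3\kappa}/q'$. So $\theta\in\mathcal S^*$. $\square$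

**Step 6: conclusion for medium $B$.** If $\theta\notin\mathcal S^*$, then for every $c$, splitting the $v$ according to whether $\theta v+c\in\mathfrak N$,
$$\sum_{|v|\le N}G(\theta v+c)^P\le3N\cdot N^{P(1-\eta)}+N^P\cdot N^{1-s'}\le4N^{P+1-s'},$$
as $P\eta\ge1$ and $s'<1$. By Hölder, and then enlarging $H$ to the box $[-N,N]^n$,
$$D(\theta)\le M^{1-1/P}\sup_{\mathbf c}\Big(\prod_i\sum_{|v|\le N}G(\theta v+c_i)^P\Big)^{1/P}\le CM^{1-1/P}N^{n+\frac nP(1-s')}=CMN^{n-n\delta/P},$$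
because $N^{n(1-s')}=MN^{-n\delta}$. In (10) either all $\theta_j\in\mathcal S^*$, where we use the trivial bound and $|\mathcal S^*|^{R_0}$, or some $\theta_j\notin\mathcal S^*$, where we use $M^{R_0-1}D(\theta_j)$. Hence
$$|X|t_0^{R_0+1}\le CM^{R_0+1}N^n\big(N^{-R_0(k-2s'-5\kappa)}+N^{-n\delta/P}\big).$$
For (7) both terms in parentheses must be at most $M^{-(R_0+1)k/n}=N^{-(R_0+1)k(1-s_M)}$. The second is, since $n\delta/P\ge(R_0+1)k$. For the first we need $R_0(k-2s_M-2\delta-5\kappa)\ge(R_0+1)k(1-s_M)$, that is,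
$$s_M\big((R_0+1)k-2R_0\big)\ge k+R_0(2\delta+5\kappa)=k+\tfrac38R_0s .$$
The left side is $\ge s_MR_0(k-2)\ge R_0s$, and $\frac58R_0s\ge\frac54k\ge k$ by the choice of $R_0$. This proves (7), hence (6), and Proposition 1. $\square$

*Why a high moment, and why $k\ge3$.* With $R_0$ replaced by $1$ the last inequality reads $s_M(2k-2)\ge k+\dots$, which fails for small $s_M$, that is, for $M$ close to $N^n$. For $k=2$ and any $R_0$ it reads $2s_M\ge2+\dots$, which fails since $s_M<1$.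

## 8. A sum over primes with a saving of a power

**Lemma 5.** Let $k\ge2$. There is $C$ such that if $N\ge2$, $(a,q)=1$, $1\le q\le N^k$, $|\alpha-\frac aq|\le q^{-2}$, then for all $\xi$
$$\Big|\sum_{y\le N}\vartheta(y)\,e(\alpha y^k+\xi y)\Big|\le CN(\log2N)^C\mathcal P^{-\gamma},\qquad\mathcal P=\min(q,N^{1/3},N^k/q)\ge1 .$$

*Proof.* Put $\mathcal L=\log2N$; the exponent $C$ in $\mathcal L^C$ may vary. Let $F(y)=\alpha y^k+\xi y$. Replacing $\vartheta$ by von Mangoldt's $\Lambda$ costs $O(N^{1/2})$, which is $O(N\mathcal P^{-\gamma})$ because $\mathcal P\le N^{1/3}$ and $\gamma\le1$.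

**Step 1: Weyl differencing.** This step records the inequality in the form we iterate. Let $I$ be an interval with at most $H$ integers ($H\in\mathbb N$) and $f$ real. From $|\sum_{x\in I}e(f(x))|^2=\sum_{|h|<H}\sum_{x,x+h\in I}e(f(x+h)-f(x))$ and Cauchy's inequality, induction on $t$ gives
$$\Big|\sum_{x\in I}e(f(x))\Big|^{2^t}\le(2H)^{2^t-t-1}\sum_{|h_1|,\dots,|h_t|<H}\ \sum_{x\in I(\mathbf h)}e(\Delta_{h_1}\cdots\Delta_{h_t}f(x)),\tag{11}$$
where $I(\mathbf h)$ is the interval of $x$ with $x+\sum_{i\in S}h_i\in I$ for all $S\subset\{1,\dots,t\}$. (In the induction step squaring turns the exponent into $2(2^t-t-1)$, and Cauchy over at most $(2H)^t$ tuples adds $t$, giving $2^{t+1}-t-2$.) Also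
$$\Delta_{h_1}\cdots\Delta_{h_{k-1}}x^k=\tfrac{k!}2h_1\cdots h_{k-1}\Big(2x+\sum h_i\Big).$$

**Step 2: a divisor-weighted sum.** For $L\ge1$, $1\le Z\le CN^k$ and fixed $r$,
$$\sum_{1\le|z|\le Z}d_r(|z|)\min(L,\|\alpha z\|^{-1})\le C\mathcal L^CZL\Big(\frac1q+\frac1L+\frac1Z+\frac q{ZL}\Big)^{1/2}.\tag{12}$$
For $z=z_0+u$, $0\le u<q$, we have $\alpha z=\alpha z_0+\frac{au}q+O(\frac1q)$, so each interval of length $\frac1q$ modulo $1$ contains $O(1)$ of these values. Hence a block of $q$ consecutive $z$ contributes at most $C(L+q\log2q)$, and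
$$\sum_{1\le z\le Z}\min(L,\|\alpha z\|^{-1})\le C\Big(\frac Zq+1\Big)(L+q\log2q).$$
Now apply Cauchy with $\sum_{z\le Z}d_r(z)^2\le CZ\mathcal L^C$ and $\min(\cdot)^2\le L\min(\cdot)$.

**Step 3: a bilinear bound.** Let $M,L\ge1$ be powers of $2$, $ML\le N$, $\sum|a_m|^2\le M\mathcal L^C$, $\sum|b_l|^2\le L\mathcal L^C$, and
$$\mathfrak B=\sum_{M\le m<2M}\ \sum_{L\le l<2L,\ ml\le N}a_mb_le(F(ml)).$$
The claim is
$$|\mathfrak B|\le CML\mathcal L^C\Omega^{1/(2K^2)},\qquad\Omega=\frac1M+\frac1L+\frac1q+\frac q{(ML)^k}.\tag{13}$$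
By Cauchy, trivially $|\mathfrak B|\le ML\mathcal L^C$, so let $\Omega\le1$. Cauchy over $m$ and then over $(l,l')$ gives
$$|\mathfrak B|^2\le ML\mathcal L^C\Big(\sum_{l,l'}|W(l,l')|^2\Big)^{1/2},\qquad W(l,l')=\sum_me(F(ml)-F(ml')),$$
with $M\le m<2M$, $m\max(l,l')\le N$. By Hölder $\sum|W|^2\le CL^{2-4/K}(\sum|W|^K)^{2/K}$. By (11) with $t=k-1$ in the variable $m$,
$$|W|^K\le(2M)^{K-k}\sum_{|h_1|,\dots,|h_{k-1}|<M}\ \sum_me\big(\alpha A(l^k-l'^k)+\xi\varepsilon(l-l')\big),\qquad A=\tfrac{k!}2h_1\cdots h_{k-1}\Big(2m+\sum h_i\Big),$$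
where $\varepsilon=h_1$ if $k=2$ and $\varepsilon=0$ if $k\ge3$. Here all $m'=m+\sum_{i\in S}h_i$ lie in $[M,2M)$ and satisfy $m'\max(l,l')\le N$; the latter says $l,l'\le Y(m,\mathbf h):=N/\max_Sm'$. So for fixed $(\mathbf h,m)$ the variables $l,l'$ run independently over the same range, and summing over them gives perfect squares:
$$\sum_{l,l'}|W|^K\le(2M)^{K-k}\sum_{\mathbf h,m}|w|^2,\qquad w=\sum_{L\le l<2L,\ l\le Y}e(\alpha Al^k+\xi\varepsilon l),$$
summed over $(\mathbf h,m)$ with all $m'\in[M,2M)$. There are at most $(2M)^k$ pairs, so $\sum|w|^2\le(2M)^{k(1-2/K)}(\sum|w|^K)^{2/K}$. Applying (11) in the variable $l$, the differenced phase is linear in $l$ with slope $\alpha z$, $z=k!\,A\,g_1\cdots g_{k-1}$, and the geometric sum gives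
$$\sum_{\mathbf h,m}|w|^K\le(2L)^{K-k}\sum_{\mathbf h,m}\ \sum_{|g_1|,\dots,|g_{k-1}|<L}\min(L,\|\alpha z\|^{-1}).$$
Since $2m+\sum h_i=m+(m+\sum h_i)\ge2M>0$, $z=0$ only if some $h_i$ or $g_i$ vanishes. Those terms contribute at most $CM^kL^k(\frac1M+\frac1L)$ to the sum over $\mathbf h,m,\mathbf g$. The others have $1\le|z|\le Z:=C_kM^kL^{k-1}$ with $C_k\ge1$. As $z$ is a constant times the product of the $2k-1$ nonzero integers $h_i$, $2m+\sum h_i$, $g_i$, each $z$ arises at most $Cd_{2k-1}(|z|)$ times. Since $\frac1Z\le\frac1M$ and $\frac q{ZL}\le\frac q{(ML)^k}$, (12) bounds their contribution by $C\mathcal L^CM^kL^k\Omega^{1/2}$. Going back up the chain,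
$$\sum|w|^K\le CM^kL^K\mathcal L^C\Omega^{1/2},\qquad\sum|w|^2\le CM^kL^2\mathcal L^C\Omega^{1/K},$$
$$\sum|W|^K\le CM^KL^2\mathcal L^C\Omega^{1/K},\qquad\sum|W|^2\le CM^2L^2\mathcal L^C\Omega^{2/K^2},$$
and (13) follows.

**Step 4: decomposition of $\Lambda$.** Let $U=N^{1/3}$. Expanding $\mu_{>U}*\Lambda_{>U}*1=(\mu-\mu_{\le U})*(\Lambda-\Lambda_{\le U})*1$ gives Vaughan's identity
$$\Lambda=\Lambda_{\le U}+\mu_{\le U}*\log-(\mu_{\le U}*\Lambda_{\le U})*1+(\mu_{>U}*1)*\Lambda_{>U}.$$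
Hence $\sum_{y\le N}\Lambda(y)e(F(y))$ is, up to $O(N^{1/3})$, a sum of $O(\mathcal L^2)$ dyadic sums $\pm\mathfrak B$ of two kinds.

- (T1) $M\le N^{2/3}$, with $a_m=\mu_{\le U}(m)$, $b_l=\log l$, or with $a_m=(\mu_{\le U}*\Lambda_{\le U})(m)$, $b_l=1$. Here $|a_m|\le\mathcal L$, since $\sum_{r\mid m}\Lambda(r)=\log m$.
- (T2) $M,L\ge\frac12N^{1/3}$, with $a_m=\sum_{d\mid m,\,d>U}\mu(d)$, $|a_m|\le d(m)$, and $b_l=\Lambda(l)\mathbf 1_{l>U}$.

In all cases $\sum|a_m|^2\le M\mathcal L^C$ and $\sum|b_l|^2\le L\mathcal L^C$.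

**Step 5: assembly.** We bound each $\mathfrak B$ by $N\mathcal L^C\mathcal P^{-\gamma}$. If $ML\le N\mathcal P^{-1/(4k)}$ the trivial bound suffices. Otherwise $\frac q{(ML)^k}\le\frac q{N^k}\mathcal P^{1/4}\le\mathcal P^{-3/4}$.

For (T2), $\Omega\le C\mathcal P^{-3/4}$ because $\mathcal P\le N^{1/3}$, and (13) suffices.

For (T1), $L\ge N^{1/3}\mathcal P^{-1/(4k)}\ge N^{1/3-1/(12k)}\ge N^{1/4}\ge\mathcal P^{3/4}$. If $M\ge\mathcal P^{1/(8k)}$, then $\Omega\le C\mathcal P^{-1/(8k)}$, and (13) gives $\mathcal P^{-1/(16kK^2)}=\mathcal P^{-\gamma}$. If $M<\mathcal P^{1/(8k)}$, fix $m$ and remove $\log l$, if present, by partial summation. For an interval $J\subset[L,2L)$, (11) gives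
$$\Big|\sum_{l\in J}e(\alpha m^kl^k+\xi ml)\Big|^K\le(2L)^{K-k}\sum_{|g_1|,\dots,|g_{k-1}|<L}\min\big(L,\|\alpha k!\,m^kg_1\cdots g_{k-1}\|^{-1}\big).$$
Terms with some $g_i=0$ give at most $CL^{k-1}\le CL^k\mathcal P^{-3/4}$ in the sum over $\mathbf g$. The others have $z=k!\,m^kg_1\cdots g_{k-1}$, $1\le|z|\le Z'=CM^kL^{k-1}$ (with $C\ge1$), with multiplicity at most $Cd_{k-1}(|z|)$. As $\frac1{Z'}\le\frac1L$, (12) bounds them by
$$C\mathcal L^CM^kL^k\Big(\frac1q+\frac1L+\frac q{(ML)^k}\Big)^{1/2}\le C\mathcal L^CM^kL^k\mathcal P^{-3/8}\le C\mathcal L^CL^k\mathcal P^{-1/4},$$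
since $M^k<\mathcal P^{1/8}$. So the inner sum is at most $CL\mathcal L^C\mathcal P^{-1/(4K)}$; sum over $m$ with $|a_m|\le\mathcal L$. All exponents obtained, $\frac1{4k}$, $\frac3{8K^2}$, $\gamma$, $\frac1{4K}$, are at least $\gamma$. $\square$

**Lemma 6.** Let $S_N(\alpha,\xi)=\sum_{y\le N}\vartheta(y)e(\alpha y^k+\xi y)$ and, for $A\ge1$, $N=2^j$,
$$\mathfrak M_N=\bigcup_{q\le j^A}\bigcup_{a\in U_q}\big\{|\alpha-\tfrac aq|\le j^AN^{-k}\big\}.$$
For every $A''$ there is $A$ such that $N^k\int_{\mathbb T\setminus\mathfrak M_N}\sup_\xi|S_N(\alpha,\xi)/N|^n\,d\alpha\le Cj^{-A''}$ for all large $j$.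

*Proof.* By Dirichlet choose $(a,q)=1$, $q\le N^{k-1/4}$, $|\alpha-\frac aq|\le N^{1/4-k}/q$.

**Step 1: $q>N^{1/4}$.** Lemma 5 applies with $\mathcal P\ge N^{1/4}$ and gives $|S_N|\le CNj^CN^{-\gamma/4}$. These $\alpha$ contribute at most $Cj^CN^{k-n\gamma/4}\le Cj^CN^{-1}$, as $n\gamma\ge4(k+1)$.

**Step 2: $q\le N^{1/4}$.** Put $\beta=\alpha-\frac aq$, $\beta'=N^k|\beta|$, so $q\beta'\le N^{1/4}$. This step shows
$$|S_N|\le CNj^C\big(q(1+\beta')\big)^{-\gamma}.\tag{14}$$
For $\beta'\le1$ this is Lemma 5 with $\mathcal P=q$. If $\beta'>1$ and $q\beta'<2$, then $q=1$, $\beta'<2$ and (14) is trivial. Let $\beta'>1$, $q\beta'\ge2$. The fraction $a/q$ is now too good an approximation to show the size of $\beta$, so we pass to another one. Apply Dirichlet with $X=\frac2{q|\beta|}\ge1$: $q_1\le X$, $(a_1,q_1)=1$, $|\alpha-\frac{a_1}{q_1}|\le\frac1{q_1X}\le q_1^{-2}$. If $\frac{a_1}{q_1}=\frac aq$, then $|\beta|\le\frac1{qX}=\frac{|\beta|}2$, impossible.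 Hence
$$\frac1{qq_1}\le|\beta|+\frac1{q_1X}=|\beta|+\frac{q|\beta|}{2q_1},\qquad\text{i.e.}\qquad1\le qq_1|\beta|+\tfrac12q^2|\beta| .$$
As $q^2|\beta|\le qN^{1/4-k}\le1$, we get $q_1\ge\frac1{2q|\beta|}$. So $\frac{N^k}{2q\beta'}\le q_1\le\frac{2N^k}{q\beta'}\le N^k$. Lemma 5 applies to $a_1/q_1$: $N^k/q_1\ge\frac12q\beta'$, $q_1\ge\frac12N^{k-1/4}\ge cq\beta'$ and $N^{1/3}\ge q\beta'$, so $\mathcal P\ge cq\beta'\ge cq(1+\beta')$ (with a smaller $c$). This is (14).

**Step 3: integration.** Outside $\mathfrak M_N$, in the case $q\le N^{1/4}$, we have $q>j^A$ or $\beta'>j^A$. As $n\gamma\ge4$, by (14) these $\alpha$ contribute at most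
$$Cj^C\Big(\sum_{q>j^A}q^{1-n\gamma}+\sum_qq^{1-n\gamma}j^{-A(n\gamma-1)}\Big)\le Cj^{C-2A},$$
where the $C$ in the exponent does not depend on $A$. With Step 1 this proves the lemma for $A$ large. $\square$

## 9. The operators on major arcs

For $(a,q)=1$ and $\beta\in\mathbb R$ let $T_N=T_N^{a/q,\beta}$ be convolution with
$$N^{-n}\prod_i\vartheta(y_i)\mathbf 1_{[1,N]}(y_i)\,e\big(ay_i^k/q+\beta(y_i/N)^k\big).$$
Fix $A\ge1$, let $j_0$ be a large constant, and put $\nu=1+|\beta|$ and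
$$T_*f=T_*^{a/q,\beta}f=\sup\{|T_Nf|:\ j\ge j_0,\ j^A\ge\max(q,|\beta|)\}.$$

**Proposition 2.** (M1) $\|T_*f\|_r\le C_r\|f\|_r$ for $r>1$. (M2) $\|T_*f\|_2\le C_\epsilon q^{-n/2+\epsilon}\nu^{-n/k+\epsilon}\|f\|_2$.

*Proof of (M1).* Taking absolute values, $|T_Nf|\le\mathcal P_*^{(1)}\cdots\mathcal P_*^{(n)}|f|$, with $\mathcal P_*$ of fact 8 acting in the $i$-th coordinate. $\square$

The proof of (M2) needs the size of the local sums and an approximation of the multiplier.

**Lemma 7.** For $(a,q)=1$ let $G(b)=\varphi(q)^{-1}\sum_{u\in U_q}e(\frac{au^k+bu}q)$. Then $|G(b)|\le C_\epsilon q^{-1/2+\epsilon}$ uniformly in $a,b$.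

*Proof.* In this proof $p$ is a prime. By the Chinese remainder theorem, $C_k^{\omega(q)}\ll q^\epsilon$ and $q/\varphi(q)\ll q^\epsilon$, it suffices to show $|\Sigma|\le C_kp^{e/2}$ for $\Sigma=\sum_{u\in U_{p^e}}e(g(u)/p^e)$, $g=au^k+bu$, $p\nmid a$, $e\ge1$.

**Step 1: counting roots of $g'$.** For $f\ge0$ the number of $v\in U_{p^f}$ with $p^f\mid g'(v)=kav^{k-1}+b$ is at most $C_k$. Let $p^c=(p^f,k)$. If $c=f$, then $p^f\le k$ and this is trivial. If $c<f$, then $p^c\|k$. There is no solution unless $p^c\mid b$, and then the condition determines $v^{k-1}$ modulo $p^{f-c}$ as a unit, or has no solution. Since $U_{p^{f-c}}$ is cyclic or the product of a group of order $2$ and a cyclic group, $v$ has at most $2(k-1)$ values modulo $p^{f-c}$, hence at most $2(k-1)p^c\le2k(k-1)$ modulo $p^f$.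

**Step 2: a bound valid for all $e$.** Put $t=\lceil e/2\rceil$ and $u=v+p^tz$ with $v\in U_{p^t}$, $z\bmod p^{e-t}$. As $2t\ge e$, $g(u)\equiv g(v)+p^tzg'(v)\pmod{p^e}$. The sum over $z$ vanishes unless $p^{e-t}\mid g'(v)$. Each class of $U_{p^{e-t}}$ has at most $p^{2t-e}$ lifts to $U_{p^t}$, so by Step 1
$$|\Sigma|\le p^{e-t}\cdot C_kp^{2t-e}=C_kp^t .$$
This suffices if $e$ is even, and also if $p\mid2k(k-1)$, since then $p^t\le p^{e/2}p^{1/2}\le C_kp^{e/2}$.

**Step 3: $p\nmid2k(k-1)$, $e$ odd.** If $e=1$, Weil's bound for the complete sum and the removal of $u=0$ give $|\Sigma|\le(k-1)p^{1/2}+1$. If $e=2h+1\ge3$, put $u=v+p^hz$, $v\in U_{p^h}$, $z\bmod p^{h+1}$. As $3h\ge e$,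
$$g(u)\equiv g(v)+p^hzg'(v)+p^{2h}z^2c_v\pmod{p^e},\qquad c_v=\tbinom k2av^{k-2},\quad p\nmid2c_v .$$
Write $z=z_0+pz_1$, $z_1\bmod p^h$. The quadratic term depends on $z_0$ only, and the sum over $z_1$ vanishes unless $p^h\mid g'(v)$. In that case the $z$-sum is $p^h$ times a quadratic Gauss sum modulo $p$, of modulus $p^{1/2}$. By Step 1, $|\Sigma|\le C_kp^{h+1/2}=C_kp^{e/2}$. $\square$

**The model multiplier.** Fix a smooth even $\psi$, $0\le\psi\le1$, $\psi=1$ on $[-\frac12,\frac12]$, supported in $[-1,1]$. For a parameter $D$ let $M_j=2^{\lceil D\log_2j\rceil+1}$, so $2j^D\le M_j\le4j^D$. Let $\Theta_j$ be the set of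
$$\theta=\frac bq+\frac cm\in\mathbb Q/\mathbb Z,\qquad b\in\mathbb Z/q,\quad(m,q)=1,\quad c\in U_m,\quad1\le m<M_j .$$
The triple $(b,m,c)$ is determined by $\theta$, since $m$ is the part of the denominator prime to $q$. Put $\varrho(\theta)=G(b)\mu(m)/\varphi(m)$.

*Example.* For $q=1$, $\Theta_j$ consists of the fractions $c/m$ with $m<M_j$, and $\varrho(c/m)=\mu(m)/\varphi(m)$. At $m=4$ the coefficient is $0$: the odd primes are equally shared between the classes $1,3$ modulo $4$, and $e(\frac14)+e(\frac34)=i-i=0$.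

**Lemma 8.** Given $A,B'$ there are $D,E$ such that for $j\ge j_0$ (with $j_0$ large in terms of these), $q\le j^A$, $|\beta|\le j^A$ and all $\xi$, $s_N(\xi):=N^{-1}S_N(\frac aq+\beta N^{-k},\xi)$ satisfies
$$s_N(\xi)=\mu_N(\xi)+O(j^{-B'}),\qquad\mu_N(\xi)=\sum_{\theta\in\Theta_j}\varrho(\theta)V_\beta(N(\xi-\theta))\,\psi(Nj^{-E}(\xi-\theta)),$$
where $\xi-\theta$ is represented in $[-\frac12,\frac12)$.

*Proof.* **Step 1: separation.** Each $\theta\in\Theta_j$ has denominator $\le qM_j\le4j^{A+D}$. Distinct rationals modulo $1$ of denominators $\le4j^{A+D}$ are at distance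
$$\ge(4j^{A+D})^{-2}>2j^E/N\qquad(j\ge j_0).\tag{15}$$
In particular at most one $\theta\in\Theta_j$ contributes to $\mu_N(\xi)$.

**Step 2: the local factor.** For $\theta$ with denominator $l$ let $g(\theta)$ be the average of $e(\frac{au^k}q+\theta u)$ over $u\in U_{Q_1}$, $Q_1=\mathrm{lcm}(q,l)$; the average over $U_{Q'}$ is the same for every multiple $Q'$ of $Q_1$. If $\theta=\frac bq+\frac cm$ with $(m,q)=1$, $c\in U_m$, then averaging over $U_{qm}$, the Chinese remainder theorem and the value $\mu(m)$ of the Ramanujan sum give $g(\theta)=G(b)\mu(m)/\varphi(m)$. If $\theta$ is not of this form, there is a prime $p\mid q$ with $p^e\|q$, $p^\tau\|l$, $\tau>e\ge1$ (here $\tau$ is an exponent). The factor of $g(\theta)$ at $p$ is an average over $U_{p^\tau}$ of $e(a_pu^k/p^e+c_pu/p^\tau)$ with $p\nmid c_p$. The substitution $u\to u+p^{\tau-1}v$ preserves units and the first phase and multiplies by $e(c_pv/p)$; averaging over $v\bmod p$ gives $0$. So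 then $g(\theta)=0$.

**Step 3: $\xi$ close to a small denominator (Case I).** Suppose $\|\xi-\theta\|\le j^E/N$ for some $\theta$ of denominator $l\le j^D$. Let $\gamma_1=\xi-\theta\in[-\frac12,\frac12)$ and $Q_1=\mathrm{lcm}(q,l)\le j^{A+D}$. For every $B''$,
$$\sum_{p\le X,\ p\equiv u(Q_1)}\log p=\frac X{\varphi(Q_1)}+O(Nj^{-B''})\qquad(X\le N,\ u\in U_{Q_1}):$$
for $X\le Ne^{-\sqrt{\log N}}$ both sides are small by Chebyshev, and for larger $X$ we have $\log X\asymp j$ and use Siegel–Walfisz. The function $\phi(t)=e(\beta(t/N)^k+\gamma_1t)$ has variation $O(j^A+j^E)$ on $[0,N]$, so partial summation gives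
$$\sum_{p\le N,\ p\equiv u(Q_1)}\log p\,\phi(p)=\frac1{\varphi(Q_1)}\int_0^N\phi+O(Nj^{-B''+A+E}).$$
Multiply by $e(\frac{au^k}q+\theta u)$ and sum over the at most $j^{A+D}$ classes $u\in U_{Q_1}$. Primes dividing $Q_1$ contribute $O(\log Q_1)$, and $\int_0^N\phi=NV_\beta(N\gamma_1)$. With $B''=2A+D+E+B'$ we get $s_N(\xi)=g(\theta)V_\beta(N\gamma_1)+O(j^{-B'})$.

By (15) only $\theta$ can contribute to $\mu_N(\xi)$. If $g(\theta)\ne0$, then by Step 2 $\theta=\frac bq+\frac cm$ with $m\le l\le j^D<M_j$, so $\theta\in\Theta_j$ and $\varrho(\theta)=g(\theta)$. If $g(\theta)=0$, then $\theta\notin\Theta_j$ or $\varrho(\theta)=0$. In all cases $\mu_N(\xi)=g(\theta)V_\beta(N\gamma_1)\psi(Nj^{-E}\gamma_1)$. The difference of the two main terms is $O(|V_\beta(N\gamma_1)|\mathbf 1_{N|\gamma_1|\ge j^E/2})=O(j^{A-E})$ by (4), and $E\ge A+B'$ suffices.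

**Step 4: all other $\xi$ (Case II).** Both $\mu_N$ and $s_N$ are small. If some $\theta\in\Theta_j$ contributes to $\mu_N(\xi)$, its denominator exceeds $j^D$, so $m>j^{D-A}$ and $\mu_N(\xi)=O(1/\varphi(m))=O(j^{-(D-A)/2})$. For $s_N$, write $e(ay^k/q)\mathbf 1_{(y,q)=1}=\sum_{b\bmod q}g_be(by/q)$ with $|g_b|\le1$. Partial summation against $e(\beta(t/N)^k)$ gives
$$|s_N(\xi)|\le Cq\nu N^{-1}\max_b\max_{X\le N}\Big|\sum_{p\le X}\log p\,e\big((\xi+\tfrac bq)p\big)\Big|+O(N^{-1}\log2q).$$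
By Dirichlet, $|\xi+\frac bq-\frac hl|\le\frac{j^{E_1}}{lN}$ with $(h,l)=1$, $l\le Nj^{-E_1}$. If $l\le j^{D_1}$, then $\xi$ is within $j^{E_1}/N$ of a rational of denominator $\le j^{D_1+A}$, which is excluded if $D\ge D_1+A$, $E\ge E_1$. So $l>j^{D_1}$; also $\frac{j^{E_1}}{lN}\le l^{-2}$, and fact 4 gives
$$|s_N(\xi)|\le Cj^{2A+4}\big(j^{-D_1/2}+N^{-1/5}+j^{-E_1/2}\big)+O(N^{-1}\log2q).$$
Choose $D_1,E_1\ge2(2A+4+B')$, then $D\ge\max(D_1+A,A+2B')$, $E\ge\max(E_1,A+B')$, then $j_0$ large. $\square$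

**Proof of (M2).** **Step 1: passing to the model.** The multiplier of $T_N$ is $\prod_is_N(\xi_i)$. Take $B'=2nA+1$ in Lemma 8, with $j_0$ also so large that $j^E2^{-j}$ is decreasing and $<\frac12$ for $j\ge j_0$. As $|s_N|,|\mu_N|\le C$, telescoping gives $\prod s_N(\xi_i)=\prod\mu_N(\xi_i)+O(j^{-B'})$. Bounding the supremum over $j$ by a square function, the error contributes to $\|T_*\|_{2\to2}$ at most
$$C\Big(\sum_{j\ge\max(q,|\beta|)^{1/A}}j^{-2B'}\Big)^{1/2}\le C\max(q,|\beta|)^{-2n}\le C(q\nu)^{-n},$$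
since $q\ge1$ gives $q\nu\le2\max(q,|\beta|)^2$.

**Step 2: dyadic blocks.** Decompose $\prod_i\mu_N(\xi_i)=\sum_{\mathbf d\in\mathbb Z_{\ge0}^n}\mathcal M_{N,\mathbf d}$ according to $2^{d_i}\le m_i<2^{d_i+1}$, and put $d_*=\max d_i$. As $M_j$ is a power of $2$, the block $\mathbf d$ is entirely present if $2^{d_*+1}\le M_j$ and absent otherwise. Call $j$ and $N=2^j$ relevant if $2^{d_*+1}\le M_j$, $j\ge j_0$ and $j^A\ge\max(q,|\beta|)$. Let $\Theta_{\mathbf d}\subset(\mathbb Q/\mathbb Z)^n$ be the set of corresponding frequencies and $\varrho(\theta)=\prod\varrho(\theta_i)$. For relevant $j$,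
$$\mathcal M_{N,\mathbf d}(\xi)=\sum_{\theta\in\Theta_{\mathbf d}}\varrho(\theta)\Phi_N(\xi-\theta),\qquad\Phi_N(\xi)=\prod_iV_\beta(N\xi_i)\psi(Nj^{-E}\xi_i),$$
$$|\varrho(\theta)|\le\varrho_{\mathbf d}:=C_\epsilon q^{-n(1/2-\epsilon)}\prod_i2^{-d_i(1-\epsilon)}$$
by Lemma 7.

**Step 3: one frequency for all scales.** For each $\xi$ there is at most one $\theta\in\Theta_{\mathbf d}$ with $|\xi-\theta|_\infty\le j^E/N$ for some relevant $N$, the same for all relevant $N$. Indeed, if $\theta\ne\theta'$ occur for $N\le N'$, then $|\theta-\theta'|_\infty\le2j^E/N$ because $j^E2^{-j}$ decreases. All coordinates have denominators $\le q2^{d_*+1}\le qM_j\le4j^{A+D}$, which contradicts (15) in a coordinate where they differ.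

**Step 4: subtracting a bump.** Write $\Phi_N=V_\beta(0)^n\Psi_N+D_N$, $\Psi_N(\xi)=\prod\psi(N\xi_i)$; this step handles $D_N$. By (4):

- $|D_N|\le C\nu^{-n/k}$ always;
- $|D_N(\xi)|\le C\nu^{-(n-1)/k}|N\xi|_\infty$ if $|N\xi|_\infty\le\frac12$, where all cutoffs equal $1$ and one telescopes;
- $|D_N(\xi)|\le C\nu^{-(n-1)/k}\nu/|N\xi|_\infty$ if $|N\xi|_\infty\ge1$, where $\Psi_N=0$.

Now sum over $N=2^j$. The scales with $|N\xi|_\infty\le\frac12\nu^{-1/k}$, and those with $|N\xi|_\infty\ge\nu^{1+1/k}$, give geometric series bounded by $C\nu^{-2n/k}$, and there are $O(\log2\nu)$ scales in between. So $\sum_N|D_N(\xi)|^2\le C\nu^{-2n/k}\log2\nu$. By Plancherel and Step 3, the $D_N$ part of the block has maximal $\ell^2$ norm $\le C\varrho_{\mathbf d}\nu^{-n/k+\epsilon}$.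

**Step 5: the bump part.** Let $\mathcal Q=q\cdot\mathrm{lcm}(1,\dots,2^{d_*+1})$, so $\log_2\mathcal Q\le\log_2q+C2^{d_*}$ and $\Theta_{\mathbf d}\subset(\mathcal Q^{-1}\mathbb Z/\mathbb Z)^n$.

*Scales with $N<4\mathcal Q$.* There are at most $C(2^{d_*}+\log2q)$ of them, and by Step 3 each multiplier is bounded by $\varrho_{\mathbf d}|V_\beta(0)|^n$. The square function gives $C\varrho_{\mathbf d}\nu^{-n/k}(2^{d_*}+\log2q)^{1/2}$.

*Scales with $N\ge4\mathcal Q$.* Let $\omega$ be smooth, $0\le\omega\le1$, supported in $|\xi|_\infty<\frac12$, $\omega=1$ on $|\xi|_\infty\le\frac14$, and define $h$ by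
$$\hat h(\xi)=\sum_{\theta\in\Theta_{\mathbf d}}\varrho(\theta)\,\omega(\mathcal Q(\xi-\theta))\hat f(\xi).$$
The supports are disjoint, so $\|h\|_2\le\varrho_{\mathbf d}\|f\|_2$. The function $\Psi_N$ is supported in $|\xi|_\infty\le\frac1N\le\frac1{4\mathcal Q}$. Within $\frac1{4\mathcal Q}$ of a point $\theta'\in(\mathcal Q^{-1}\mathbb Z/\mathbb Z)^n$, every other point of that grid is at distance at least $\frac3{4\mathcal Q}$, so $\hat h=\varrho(\theta')\hat f$ if $\theta'\in\Theta_{\mathbf d}$ and $\hat h=0$ otherwise. Hence the operator applied to $f$ equals $V_\beta(0)^n$ times the operator with multiplier $\sum_{\theta\in(\mathcal Q^{-1}\mathbb Z/\mathbb Z)^n}\Psi_N(\xi-\theta)$ applied to $h$. The kernel of the latter is $\sum_\theta e(-\mathbf x\cdot\theta)\Psi_N^\vee(\mathbf x)=\mathcal Q^n\mathbf 1_{\mathcal Q\mid\mathbf x}\Psi_N^\vee(\mathbf x)$, with $|\Psi_N^\vee(\mathbf x)|\le CN^{-n}(1+|\mathbf x|/N)^{-n-1}$. Since $N\ge\mathcal Q$,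 on each coset of $\mathcal Q\mathbb Z^n$ it is dominated by $C$ times the Hardy–Littlewood maximal operator of that coset. So these scales contribute at most $C\nu^{-n/k}\varrho_{\mathbf d}$.

**Step 6: summing the blocks.** Altogether the block $\mathbf d$ has maximal $\ell^2$ norm $\le C\varrho_{\mathbf d}\nu^{-n/k+\epsilon}2^{d_*/2}(\log4q)^{1/2}$. As $2^{d_*/2}\prod2^{-d_i(1-\epsilon)}\le\prod2^{-d_i(1/2-\epsilon)}$, the sum over $\mathbf d$ converges, and (M2) follows after adjusting $\epsilon$. $\square$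

## 10. Splitting the scales at a power of the height: proof of Theorem 1

Let $q_0<p<2$; we prove (2). Fix $p_0\in(q_0,p)$, then $A'\ge(2n+1)/(p-p_0)$, then $A''=A'+1$, then $A$ from Lemma 6, then $j_0$ large; in particular the arcs of $\mathfrak M_N$ are disjoint for $j\ge j_0$.

**Step 1: scales $j\le\max(j_0,\tau^{-1/A'})$.** Here we discard the primes. Since $\vartheta\le j$ on $[1,N]$, $\mathcal A_N^*\mathbf 1_B\le j^nI_N^*\mathbf 1_B$. By Proposition 1 at exponent $p_0$ and height $\tau j^{-n}\le1$,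
$$\sum_{j\le\max(j_0,\tau^{-1/A'})}|\{\mathcal A_{2^j}^*\mathbf 1_B>\tau\}|\le C\sum_jj^{np_0}\tau^{-p_0}|B|\le C\tau^{-p_0-(np_0+1)/A'}|B|\le C\tau^{-p}|B|,$$
because $np_0+1\le2n+1\le A'(p-p_0)$.

For $j>\max(j_0,\tau^{-1/A'})$ split $\mathcal A_{N,\lambda}=\mathcal A^{\mathrm{maj}}_{N,\lambda}+\mathcal A^{\mathrm{min}}_{N,\lambda}$, integrating over $\mathfrak M_N$ and over its complement.

**Step 2: large scales, minor arcs.** Here the logarithmic saving beats $\tau^{-2}$. By (3), Lemma 6 and $\sup_j\le(\sum_j|\cdot|^2)^{1/2}$,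
$$\Big|\Big\{\sup_{j,\lambda}|\mathcal A^{\mathrm{min}}_{N,\lambda}\mathbf 1_B|>\tfrac\tau2\Big\}\Big|\le4\tau^{-2}\sum_{j>\tau^{-1/A'}}Cj^{-2A''}|B|\le C\tau^{-2+(2A''-1)/A'}|B|\le C|B|\le C\tau^{-p}|B|,$$
since $2A''-1=2A'+1$.

**Step 3: large scales, major arcs.** Here we bound all scales at once on $\ell^p$. Substituting $\frac aq+\beta N^{-k}$ for the integration variable over $\mathfrak M_N$ produces the operators $T_N^{a/q,\beta}$ with $q,|\beta|\le j^A$, so
$$\sup_{j\ge j_0,\lambda}|\mathcal A^{\mathrm{maj}}_{N,\lambda}f|\le\sum_{q\ge1}\sum_{a\in U_q}\int_{\mathbb R}T_*^{a/q,\beta}f\,d\beta .$$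
Recall $w=2-\frac2p>\frac{2k}n$. Linearizing the supremum and interpolating (M1), with $r$ close to $1$, with (M2),
$$\|T_*^{a/q,\beta}\|_{p\to p}\le C\big(q^{-n/2+\epsilon}(1+|\beta|)^{-n/k+\epsilon}\big)^{w'},$$
with $w'<w$ as close to $w$ as we like. As $\frac n2w>k\ge2$ and $\frac nkw>2$, we can choose $r,\epsilon$ with $(\frac n2-\epsilon)w'>2$ and $(\frac nk-\epsilon)w'>1$. Then
$$\sum_q\varphi(q)\,q^{-(n/2-\epsilon)w'}\int_{\mathbb R}(1+|\beta|)^{-(n/k-\epsilon)w'}\,d\beta<\infty .$$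
By Minkowski $\sup_{j\ge j_0,\lambda}|\mathcal A^{\mathrm{maj}}_{N,\lambda}f|$ is bounded on $\ell^p$, and its level set at height $\tau/2$ for $f=\mathbf 1_B$ has size $\le C\tau^{-p}|B|$.

The three steps prove (2) for all $p\in(q_0,2)$, and Lemma 1 gives Theorem 1. $\blacksquare$

## 11. All scales for integer points: sufficiency in Theorem 3

There are no solutions of $\mathfrak f(\mathbf y)=1$ in $\mathbb N^n$, and $\lambda^{1-n/k}\asymp N^{k-n}$ for $(N/2)^k<\lambda\le N^k$. So it suffices to treat $\sup_{j\ge1}I_{2^j}^*$. Let $S=\sum_{y\le N}e(\alpha y^k+\xi y)$, with $\mathfrak M$ of Section 6 and $\mathfrak M_N$ of Lemma 6.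

**Step 1: minor arcs and the $\ell^\infty$ bound.** Outside $\mathfrak M$ use (5); in $\mathfrak M$ use Lemma 2. As $n\sigma\ge2k\ge k+1$ and $n\ge5k$, for $\epsilon$ small and $j$ large
$$N^k\int_{\mathbb T\setminus\mathfrak M_N}\sup_\xi|S/N|^n\,d\alpha\le CN^{-1}+C\sum_q\varphi(q)\int_{\{q>j^A\text{ or }|\beta|>j^A\}}q^{-n/k+n\epsilon}(1+|\beta|)^{-n/k}\,d\beta\le Cj^{-2A}.\tag{16}$$
The same estimate over all of $\mathbb T$ gives $N^k\int_{\mathbb T}\sup_\xi|S/N|^n\,d\alpha\le C$. With $\xi=0$ this bounds $N^{k-n}\#\{\mathbf y\in[1,N]^n:\mathfrak f(\mathbf y)=\lambda\}$. So $\sup_jI_{2^j}^*$ is bounded on $\ell^\infty$. After dividing by a constant, Lemma 1 applies, and it suffices to bound the level sets at heights $0<\tau\le1$ by $C\tau^{-p}|B|$ for $q_0<p<2$; heights in a bounded range $[1,C]$ reduce to height $1$.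

Choose $p_0\in(q_0,p)$, $A'\ge1/(p-p_0)$, $A$ with $2A\ge A'+1$, and $j_0$ large.

**Step 2: scales $j\le\max(j_0,\tau^{-1/A'})$.** Proposition 1 at exponent $p_0$ gives a total of at most $C\tau^{-p_0-1/A'}|B|\le C\tau^{-p}|B|$.

**Step 3: larger scales, off $\mathfrak M_N$.** As in Step 2 of Section 10, with (16) in place of Lemma 6, the bound is $C\tau^{-2}\sum_{j>\tau^{-1/A'}}j^{-4A}|B|\le C\tau^{-2+(4A-1)/A'}|B|\le C|B|$, since $4A-1\ge2A'+1$.

**Step 4: larger scales, on $\mathfrak M_N$.** Define $T_N,T_*$ as in Section 9 with $\vartheta$ replaced by $1$. (M1) holds, since $|T_Nf|$ is dominated by a product of one-dimensional Hardy–Littlewood maximal operators. In place of Lemma 8, write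
$$e(ay^k/q)=\sum_{b\bmod q}g_be(-by/q),\qquad g_b=q^{-1}\sum_{u\bmod q}e\Big(\frac{au^k+bu}q\Big),\qquad|g_b|\ll q^{-1/k+\epsilon}.$$
For $q,|\beta|\le j^A$, with $\xi-\frac bq$ represented in $[-\frac12,\frac12)$, the phase $\beta(y/N)^k+(\xi-\frac bq)y$ has monotone derivative of modulus at most $\frac12+kj^A/N<\frac34$. Fact 5 gives, for $s_N(\xi)=N^{-1}S(\frac aq+\beta N^{-k},\xi)$,
$$s_N(\xi)=\sum_bg_b\big(V_\beta(N(\xi-\tfrac bq))+O(N^{-1})\big).$$
By (4), inserting the factors $\psi(Nj^{-E}(\xi-\frac bq))$ costs $O(j^{2A-E})$ in total. So for $E\ge2A+B'$ the conclusion of Lemma 8 holds with $\Theta_j$ replaced by $\{\frac bq:b\in\mathbb Z/q\}$ and $\varrho(\frac bq)=g_b$. These frequencies are $\frac1q$-separated, and $\frac1q\ge j^{-A}>2j^E/N$.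

Now repeat the proof of (M2). Step 1 there is unchanged with $B'=2nA+1$. There is only the block $\mathbf d=0$, with $\mathcal Q=q$ and $\varrho_0=C_\epsilon q^{-n/k+\epsilon}$. Step 3 there holds by the separation just noted, Step 4 is unchanged, and in Step 5 there are $O(\log4q)$ scales with $N<4q$. The result is $\|T_*\|_{2\to2}\le C_\epsilon q^{-n/k+\epsilon}(1+|\beta|)^{-n/k+\epsilon}$. Interpolating with (M1), the sum over $a,q$ and the integral over $\beta$ converge as in Step 3 of Section 10, because $\frac nkw>2$ lets us choose $(\frac nk-\epsilon)w'>2$. So the major part is bounded on $\ell^p$, and its level set at height $\tau/2$ has size at most $C\tau^{-p}|B|$.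

Together with the one-point test of Section 2 this proves Theorem 3. $\blacksquare$
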